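\title{Smooth hypersurface sections need not converge in the Hadamard topology}

\begin{abstract}
Let $X\subset\mathbb{P}^r$ be a smooth projective variety over $\mathbb{F}_q$ and let $U_d$ be the space of hypersurfaces of degree $d$ that meet $X$ transversely. Bilu, Das and Howe conjectured that the normalized zeta functions $Z_{U_d}(q^{-\dim U_d}t)$ converge in the Hadamard topology to the inverse of a special value of the Kapranov zeta function of $X$. We show that this fails for the sextic del Pezzo surface over $\mathbb{F}_2$ and $\mathbb{F}_3$, and for suitable powers of it over every finite field: the Hadamard norm of $Z_{U_d}(q^{-\dim U_d}t)$ tends to infinity. The proof reduces the zeta function of a hypersurface complement modulo $p$ to a single determinant, in which every vertex of the Newton polytope with positive coordinates contributes a factor $1-t$, and then produces many such vertices of the discriminant from regular unimodular triangulations.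
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Zeta functions, the Witt ring and three topologies}

The zeta function of a variety $Y$ over $\mathbb{F}_q$ is
\[
Z_Y(t)=\prod_{y\in Y\ \mathrm{closed}}\frac{1}{1-t^{\deg y}}=\sum_{j\ge0}|\operatorname{Sym}^jY(\mathbb{F}_q)|\,t^j=\exp\Big(\sum_{i\ge1}|Y(\mathbb{F}_{q^i})|\,\frac{t^i}{i}\Big)\in1+t\mathbb{Z}[[t]].
\]
By Dwork's theorem it is a rational function. To compare varieties of growing dimension one passes to $Z_Y(q^{-\dim Y}t)$, which records the ratios $|Y(\mathbb{F}_{q^i})|/q^{i\dim Y}$. The question of this paper is in which sense such functions converge.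

The \emph{big Witt ring} $W(\mathbb{C})$ is the set $1+t\mathbb{C}[[t]]$ with the following operations. Put $[\alpha]=\frac1{1-\alpha t}$. Witt addition $+_W$ is multiplication of power series, so the Witt zero is the series $1$ and the Witt difference of $f$ and $g$ is $f/g$. Witt multiplication $\cdot_W$ is the continuous biadditive operation with $[\alpha]\cdot_W[\beta]=[\alpha\beta]$; its unit is $[1]=\frac1{1-t}$. If $g$ has an inverse for $\cdot_W$, we denote it by $1/_Wg$. The subring $W^{\mathrm{rat}}(\mathbb{C})$ consists of the rational functions in $1+t\mathbb{C}[[t]]$; each is uniquely a product $g=\prod_{\alpha\in\mathbb{C}^\times}(1-\alpha t)^{-m_\alpha}$ with $m_\alpha=m_\alpha(g)\in\mathbb{Z}$ almost all zero. For real $s>0$ put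
\[
\|g\|_s=\sum_\alpha|m_\alpha|\,|\alpha|^s,\qquad\|g\|_{\mathcal H}=\|g\|_1 .
\]
There are three notions of convergence $f_n\to f$ in $W^{\mathrm{rat}}(\mathbb{C})$:
\begin{itemize}
\item \emph{point-counting topology}: the power series converge coefficientwise;
\item \emph{weight topology}: $\max\{|\alpha|:m_\alpha(f_n/f)\ne0\}\to0$;
\item \emph{Hadamard topology}: $\|f_n/f\|_{\mathcal H}\to0$.
\end{itemize}
The third refines the first two. The completion of $W^{\mathrm{rat}}(\mathbb{C})$ for it is identified with the space $\mathcal H_1$ of \emph{Hadamard functions}, the meromorphic functions $\prod_\alpha(1-\alpha t)^{-m_\alpha}$ on $\mathbb{C}$ with $\sum_\alpha|m_\alpha||\alpha|<\infty$. The Witt operations extend continuously to $\mathcal H_1$, and Hadamard limits are taken in $\mathcal H_1$.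

The Hadamard norm sees something that the two coarser topologies miss even together. The functions $f_n=(1-(t/n)^n)^{-1}$ are $1+O(t^n)$, and their $n$ reciprocal poles have absolute value $1/n$. So $f_n\to1$ in the point-counting and in the weight topology, while $\|f_n\|_{\mathcal H}=1$ for all $n$. Many small zeros or poles, invisible in the first coefficients, can carry a large total weight. For $s\ge1$ one has $\|g\|_s\le\|g\|_1^s$ (list the $|\alpha|$ with multiplicity and use $\sum x_j^s\le(\sum x_j)^s$), so $\|\cdot\|_s$ is weaker than the Hadamard norm and is less sensitive to small $\alpha$.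

For $g\in\mathcal H_1$ write $g=\exp(\sum_{i\ge1}\operatorname{gh}_i(g)t^i/i)$ near $t=0$, so that $\operatorname{gh}_i(g)=\sum_\alpha m_\alpha\alpha^i$. These \emph{ghost components} determine $g$, they turn $+_W$ and $\cdot_W$ into the sum and product of numbers, and they are continuous because $|\operatorname{gh}_i(f)-\operatorname{gh}_i(g)|\le\|f/g\|_{\mathcal H}^i$. Coefficientwise convergence is the same as convergence of every $\operatorname{gh}_i$.

\subsection{The conjecture}

For a variety $X$ over $\mathbb{F}_q$ and an integer $b>\dim X$, the \emph{Kapranov zeta value} is the Witt sum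
\[
\zeta_X^{\mathrm{Kap}}(b)=[1]+_WZ_X\cdot_W[q^{-b}]+_WZ_{\operatorname{Sym}^2X}\cdot_W[q^{-2b}]+_W\cdots=\prod_{j\ge0}Z_{\operatorname{Sym}^jX}(q^{-bj}t).
\]
It is known that this product converges in the Hadamard topology to an element of $\mathcal H_1$ that is invertible for $\cdot_W$.

Let $X\subset\mathbb{P}^r_{\mathbb{F}_q}$ be smooth and projective. A form $F\in\Gamma(\mathbb{P}^r,\mathcal O(d))$ defines a hypersurface meeting $X$ \emph{transversely} if there is no geometric point of $X$ at which $F|_X$ vanishes together with its differential. Such forms make up an open subvariety $U_d$ of the affine space $\Gamma(\mathbb{P}^r,\mathcal O(d))$.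

\medskip
\noindent\textbf{Conjecture} (Bilu, Das and Howe \cite{BDH}). \emph{In the Hadamard topology,}
\begin{equation}\label{eq:conj}
\lim_{d\to\infty}Z_{U_d}(q^{-\dim U_d}t)=1/_W\,\zeta_X^{\mathrm{Kap}}(\dim X+1).
\end{equation}

To see why one would guess this limit, compare ghost components. Let $n=\dim X$. On the left, $\operatorname{gh}_i$ is the proportion of forms over $\mathbb{F}_{q^i}$ that are transverse to $X$. On the right,
\[
\operatorname{gh}_i=\Big(\sum_{j\ge0}|\operatorname{Sym}^jX(\mathbb{F}_{q^i})|\,q^{-ij(n+1)}\Big)^{-1}=\prod_{x}\big(1-q^{-i(n+1)\deg x}\big),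
\]
the product running over the closed points of $X_{\mathbb{F}_{q^i}}$. The value and the differential of $F|_X$ at $x$ are $n+1$ elements of the residue field of $x$, so $1-q^{-i(n+1)\deg x}$ is the chance that they do not all vanish. The right side of \eqref{eq:conj} is therefore what one gets by treating these events as independent, over all extensions of $\mathbb{F}_q$ at once. The conjecture asks for this prediction in the strongest of the three topologies.

\begin{example}\label{ex:P1}
Let $X=\mathbb{P}^1\subset\mathbb{P}^1$. Then $U_d$ is the space of squarefree binary forms of degree $d$. Every effective divisor is uniquely a reduced divisor plus twice an effective divisor, so reduced divisors have the generating function $Z_X(t)/Z_X(t^2)=(1+t)(1-qt^2)/(1-qt)$, whose coefficient of $t^d$ is $q^d-q^{d-2}$ for $d\ge3$. Hence $|U_d(\mathbb{F}_q)|=q^{d+1}(1-q^{-1})(1-q^{-2})$, and likewise with $q^i$ in place of $q$. For all $d\ge3$,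
\[
Z_{U_d}(q^{-d-1}t)=\frac{(1-q^{-1}t)(1-q^{-2}t)}{(1-t)(1-q^{-3}t)},
\]
and this is the right side of \eqref{eq:conj}, whose ghost components are $(1-q^{-i})(1-q^{-2i})$. So the conjecture holds for $\mathbb{P}^1$.
\end{example}

\subsection{Results}

The conjecture is false. Let
\[
H=\{(x,y)\in\mathbb{R}^2:|x|,|y|,|x+y|\le1\},
\]
a lattice hexagon with $7$ lattice points, and let $S\subset\mathbb{P}^6_{\mathbb{F}_q}$ be the smooth toric surface of $H$ embedded by these points, that is, the closure of the image of $(x_1,x_2)\mapsto(x_1^{\omega_1}x_2^{\omega_2})_{\omega\in H\cap\mathbb{Z}^2}$. This is the sextic del Pezzo surface.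

\begin{theorem}\label{thm:A}
Let $q\in\{2,3\}$ and $X=S\subset\mathbb{P}^6_{\mathbb{F}_q}$. Then
\[
\log\|Z_{U_d}(q^{-\dim U_d}t)\|_{\mathcal H}\ \ge\ 3d^2\log(4/q)-O(d\log d)\ \longrightarrow\ \infty .
\]
Hence $Z_{U_d}(q^{-\dim U_d}t)$ has no limit in $\mathcal H_1$, not even along a subsequence.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $\mathbb{F}_q$ be any finite field, $s>0$ real, and $m\ge1$ an integer with $2^{2m-1}>q^s$. Let $X=S^m\subset\mathbb{P}^{7^m-1}_{\mathbb{F}_q}$ in the Segre embedding. Then $\|Z_{U_d}(q^{-\dim U_d}t)\|_s\to\infty$. In particular ($s=1$) the conjecture fails over every finite field.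
\end{theorem}

Divergence of the Hadamard norm excludes a limit: if $f_d\to f\in\mathcal H_1$ along a subsequence, then $\|f_d\|_{\mathcal H}\le\|f\|_{\mathcal H}+\|f_d/f\|_{\mathcal H}$ stays bounded along it. Our argument says nothing about the point-counting and weight topologies.

\subsection{Outline of the proof}

Transversality depends only on $F|_X$. In our examples this gives $U_d\cong U\times\mathbb{A}^{N'}$, where $U=\{D\ne0\}$ is the complement of the discriminant hypersurface in the space $\mathbb{A}^N$ of sections of $\mathcal O_X(d)$, and the normalized zeta functions of $U_d$ and $U$ coincide. Convergence would thus force $\|Z_U\|_{\mathcal H}=O(q^N)$. We contradict this by counting zeros and poles of $Z_U$.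

A lower bound for that number has to exclude cancellation between numerator and denominator. Modulo $p$ there is none: $Z_U\equiv\det(1-tB)^{\pm1}$ for a single matrix $B$, and each vertex of the Newton polytope of $D$ with all $N$ coordinates positive contributes a factor $1-t$ (Section~\ref{sec:modp}). So the numerator or the denominator of $Z_U$ has degree at least the number of such vertices. Its reciprocal roots have geometric mean at least $1$ in absolute value, because it has integer coefficients, so after normalization each costs at least $q^{-N}$ on average.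

For toric $X$, vertices of the Newton polytope of $D$ come from regular unimodular triangulations of the polytope (Sections~\ref{sec:toric} and~\ref{sec:initial}). For the hexagon we find about $4^N$ triangulations whose vertex has full support (Section~\ref{sec:hex}), which beats $q^N$ for $q\le3$. In dimension $n=2m$ we find about $2^{(n-1)N}$ of them (Sections~\ref{sec:exact} and~\ref{sec:prisms}). The proof of Theorem~\ref{thm:A} occupies Sections~\ref{sec:modp}--\ref{sec:hex} and does not depend on the last two sections.

\section{Hypersurface complements modulo $p$}\label{sec:modp}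

For a nonzero polynomial $h=\sum_uh_ux^u$, the \emph{Newton polytope} $\operatorname{Newt}(h)$ is the convex hull of the exponents $u$ with $h_u\ne0$. Put $[N]=\{1,\dots,N\}$.

\begin{proposition}\label{prop:modp}
Let $q$ be a power of the prime $p$, $N\ge1$, $0\ne h\in\mathbb{F}_q[x_1,\dots,x_N]$ and $U=\{h\ne0\}\subset\mathbb{A}^N$. Let $V$ be the set of vertices of $\operatorname{Newt}(h)$ all of whose coordinates are positive.
\begin{itemize}
\item[(a)] There is a polynomial $\Pi\in1+t\mathbb{F}_q[t]$ divisible by $(1-t)^{|V|}$ such that $Z_U(t)\bmod p=\Pi(t)^{(-1)^{N+1}}$.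
\item[(b)] For all $s>0$ we have $\|Z_U(q^{-N}t)\|_s\ge q^{-sN}|V|$.
\end{itemize}
\end{proposition}

\begin{example}\label{ex:modp}
The proof gives $\Pi=\det(1-t\bar B)$, where $\bar B$ is indexed by the lattice points of $\operatorname{Newt}(h)$ with positive coordinates and $\bar B_{v,v'}$ is the coefficient of $x^{qv'-v}$ in $h^{q-1}$. For $q=2$ and $h=x+x^2$ the index set is $V=\{1,2\}$, the entries are $\bar B_{11}=h_1=1$, $\bar B_{12}=h_3=0$, $\bar B_{21}=h_0=0$, $\bar B_{22}=h_2=1$, and indeed $Z_U=(1-t)^2/(1-2t)\equiv(1-t)^2$. Vertices with a zero coordinate cannot be counted: for $h=x_1$ on $\mathbb{A}^2$ one has $Z_U=(1-qt)/(1-q^2t)\equiv1$. In Example~\ref{ex:P1} the function $Z_{U_d}(t)$ is congruent to $1$ modulo $p$ for $d\ge3$, so the discriminant of binary forms has no vertex of full support.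
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:modp}]
On $\mathbb{F}_{q^m}^N$ the indicator function of $U$ is $h^{q^m-1}$, and sums of monomials are easy to evaluate. This only gives $|U(\mathbb{F}_{q^m})|$ modulo $p$, which does not determine $Z_U$ modulo $p$, because of the denominators $m$ in the exponential. We therefore lift the sums to characteristic zero.

\emph{Step 1: a lift of $Z_U\bmod p$.} Let $\mathfrak o=W(\mathbb{F}_q)$ and $\mathfrak o_m=W(\mathbb{F}_{q^m})$ be the rings of $p$-typical Witt vectors, that is, the rings of integers of the unramified extensions of $\mathbb{Q}_p$ with these residue fields. The Frobenius $\phi$ of $\mathfrak o_m$ over $\mathfrak o$ lifts $x\mapsto x^q$ and has fixed ring $\mathfrak o$. The Teichm\"uller set $\mathcal T_m=\{x\in\mathfrak o_m:x^{q^m}=x\}$ maps bijectively to $\mathbb{F}_{q^m}$, and $\phi(x)=x^q$ on $\mathcal T_m$. Let $g=h^{q-1}$ and choose a lift $\tilde g=\sum_u\tilde g_ux^u\in\mathfrak o[x]$ with $\tilde g_u=0$ whenever $g_u=0$; we also put $\tilde g_u=0$ for $u\notin\mathbb{Z}^N_{\ge0}$. For $x\in\mathcal T_m^N$ define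
\[
G_m(x)=\prod_{i=0}^{m-1}\tilde g(x^{q^i}),\qquad\Theta_m=\sum_{x\in\mathcal T_m^N}G_m(x),\qquad L(t)=\exp\Big(\sum_{m\ge1}\Theta_m\frac{t^m}{m}\Big).
\]
The Frobenius permutes the factors of $G_m(x)$, so $G_m(x)\in\mathfrak o$ and $G_m(x^q)=G_m(x)$. If $x$ lifts a point of degree $e\mid m$, then $G_m(x)=G_e(x)^{m/e}$. A closed point $y$ of degree $e$, with a representative $x_y\in\mathcal T_e^N$, therefore contributes $\sum_{j\ge1}e\,G_e(x_y)^jt^{ej}/(ej)$ to $\log L$, and
\[
L(t)=\prod_y\big(1-G_{\deg y}(x_y)\,t^{\deg y}\big)^{-1}\in1+t\,\mathfrak o[[t]].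
\]
Modulo $p$, $G_e(x_y)$ reduces to $\prod_{i<e}h(y)^{(q-1)q^i}=h(y)^{q^e-1}$, which is $1$ if $h(y)\ne0$ and $0$ otherwise. Hence $L\equiv Z_U\pmod p$.

\emph{Step 2: a trace formula.} For an integer $u\ge0$, with $0^0=1$,
\[
\sum_{x\in\mathcal T_m}x^u=(q^m-1)\cdot\mathbf 1_{(q^m-1)\mid u}+\mathbf 1_{u=0},
\]
since $\mathcal T_m\setminus\{0\}$ is a cyclic group of order $q^m-1$. Expand $G_m(x)$ into monomials $x^{\sum_iq^iu_i}$ and sum over each coordinate of $x$. Let $J\subset[N]$ be the set of coordinates in which the first term is chosen; in the other coordinates all $u_i$ must vanish. With $\mathbb{Z}^J_{\ge0}\subset\mathbb{Z}^N_{\ge0}$ the vectors supported in $J$, we get $\Theta_m=\sum_J(q^m-1)^{|J|}\tau_J(m)$, where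
\[
\tau_J(m)=\sum\ \prod_{i=0}^{m-1}\tilde g_{u_i},
\]
the sum being over $v,u_0,\dots,u_{m-1}\in\mathbb{Z}^J_{\ge0}$ with $\sum_iq^iu_i=(q^m-1)v$.

Such data are closed walks of length $m$. Put $v_j=q^{m-j}v-\sum_{i\ge j}q^{i-j}u_i\in\mathbb{Z}^J$ for $0\le j\le m$. Then $v_0=v_m=v$ and $qv_{j+1}=v_j+u_j$, so all $v_j$ are nonnegative by induction from $v_0$. Conversely, if $v_0,\dots,v_{m-1},v_m=v_0$ lie in $\mathbb{Z}^J_{\ge0}$ and $u_j=qv_{j+1}-v_j\ge0$, then $\sum_jq^ju_j=\sum_j(q^{j+1}v_{j+1}-q^jv_j)=(q^m-1)v_0$. The walks that contribute stay in a finite set: if $\prod_i\tilde g_{u_i}\ne0$, then $u_i\in(q-1)\operatorname{Newt}(h)$, and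
\[
v_0=\sum_{i=0}^{m-1}\frac{(q-1)q^i}{q^m-1}\cdot\frac{u_i}{q-1}
\]
is a convex combination of points of $\operatorname{Newt}(h)$; rotating the walk gives the same for each $v_j$. Hence $\tau_J(m)=\operatorname{tr}(B_J^m)$ for the matrix $B_J=(\tilde g_{qv'-v})_{v,v'}$ indexed by $\operatorname{Newt}(h)\cap\mathbb{Z}^J_{\ge0}$. Expanding $(q^m-1)^{|J|}$ and using $\exp(\sum_m\operatorname{tr}(B^m)t^m/m)=\det(1-tB)^{-1}$,
\[
L(t)=\prod_J\prod_{k=0}^{|J|}\det(1-q^ktB_J)^{-(-1)^{|J|-k}\binom{|J|}{k}}\equiv\prod_J\det(1-tB_J)^{(-1)^{|J|+1}}\pmod p .
\]

\emph{Step 3: all but one determinant cancel.} If the entry $(v,v')$ of $B_J$ is nonzero, then $qv'\ge v$ coordinatewise, so $\operatorname{supp}v\subset\operatorname{supp}v'$. Ordering the index set by the size of the support makes $B_J$ block triangular, with diagonal blocks $B_I^\circ$, $I\subset J$, indexed by the vectors of support exactly $I$; the block $B_I^\circ$ does not depend on $J$. So $\det(1-tB_I^\circ)$ occurs with total exponent $\sum_{J\supseteq I}(-1)^{|J|+1}$, which is $0$ for $I\ne[N]$ and $(-1)^{N+1}$ for $I=[N]$. This gives $Z_U\equiv\Pi^{(-1)^{N+1}}$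 with $\Pi=\det(1-t\bar B)$ and $\bar B=B^\circ_{[N]}\bmod p$.

\emph{Step 4: vertices.} Let $e\in V$; it is in the index set of $\bar B$ because its coordinates are positive. If $\bar B_{v,e}\ne0$, then $u=qe-v\in(q-1)\operatorname{Newt}(h)$ and $e=\frac1qv+\frac{q-1}q\cdot\frac u{q-1}$. Since $e$ is a vertex, $v=e$. For the same reason $(q-1)e$ is a sum of $q-1$ exponents of $h$ in only one way, so $\bar B_{e,e}=h_e^{q-1}=1$. Thus the column $e$ of $1-t\bar B$ is $1-t$ times a standard basis vector, and $(1-t)^{|V|}$ divides $\Pi$. This proves (a).

\emph{Step 5: the norm.} By Dwork's theorem and Fatou's lemma, $Z_U=a/b$ with $a,b\in\mathbb{Z}[t]$ coprime in $\mathbb{Q}[t]$ and $a(0)=b(0)=1$. (To see the normalization, take $a,b\in\mathbb{Z}[t]$ with no prime dividing both. No prime divides $b$, since it would divide $a=bZ_U$. Write $a_1a+b_1b=c\in\mathbb{Z}\setminus\{0\}$ with $a_1,b_1\in\mathbb{Z}[t]$, so $b\,(a_1Z_U+b_1)=c$. As $\mathbb{F}_\ell[[t]]$ is a domain, each prime factor $\ell$ of $c$ can be canceled against the second factor, so $b$ is a unit of $\mathbb{Z}[[t]]$.) By (a), $\bar a=\bar b\,\Pi$ or $\bar a\,\Pi=\bar b$,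 so one of $a,b$ has degree $\varrho\ge|V|$. Write it as $\prod_{i=1}^\varrho(1-\alpha_it)$. Its leading coefficient is a nonzero integer, so $\prod_i|\alpha_i|\ge1$, and the inequality of arithmetic and geometric means gives $\sum_i|\alpha_i|^s\ge\varrho$. Since $a$ and $b$ are coprime, $\|Z_U\|_s\ge\sum_i|\alpha_i|^s\ge|V|$. Replacing $t$ by $q^{-N}t$ multiplies every $\alpha$ by $q^{-N}$.
\end{proof}

\section{Toric varieties and triangulations}\label{sec:toric}

\subsection{The discriminant locus}\label{ss:setup}

A lattice polytope $Q\subset\mathbb{R}^n$ of dimension $n$ is \emph{smooth} if at each vertex there are exactly $n$ edges and their primitive directions form a basis of $\mathbb{Z}^n$. Let $A=Q\cap\mathbb{Z}^n$, $N=|A|$, let $k$ be a field, and let $X\subset\mathbb{P}^{N-1}_k$ be the closure of the image of the torus under $x\mapsto(x^\omega)_{\omega\in A}$. We recall the standard description of $X$.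

Let $v$ be a vertex with edge directions $b_1,\dots,b_n$. Each $\omega\in A$ is $v+\sum_jm_j(\omega)b_j$ with integers $m_j(\omega)\ge0$, and $v+b_j\in A$. The open subset of $X$ where the $v$-th coordinate is nonzero is $\operatorname{Spec}k[z_1,\dots,z_n]$, and there the $\omega$-th coordinate divided by the $v$-th is $z^{m(\omega)}$. These charts cover $X$, so $X$ is smooth and geometrically integral of dimension $n$. The faces $\Gamma\le Q$ (we include $Q$) through $v$ are the sets $Q\cap(v+\operatorname{span}\{b_j:j\in I\})$ for $I\subset[n]$; in particular a face of codimension $c$ lies in exactly $c$ facets, and each face is a smooth polytope for the lattice $\operatorname{aff}(\Gamma)\cap\mathbb{Z}^n$. To $\Gamma$ corresponds the torus orbit $O_\Gamma=\{z_j=0\ (j\notin I),\ z_j\ne0\ (j\in I)\}$, and $X$ is the disjoint union of the $O_\Gamma$. The sections of $\mathcal O_X(1)$ are the $F=\sum_{\omega\in A}a_\omega\chi^\omega$; they form the affine space $\mathbb{A}^N$ with coordinates $a_\omega$, and in the chart at $v$ the section $F$ is the polynomial $\sum_\omega a_\omega z^{m(\omega)}$. The same charts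 define a smooth proper integral scheme $X_{\mathbb{Z}}\subset\mathbb{P}^{N-1}_{\mathbb{Z}}$. If $Q=dP$ with $P$ smooth, then $X$ is also the toric variety of $P$, and the $\chi^\omega$, $\omega\in A$, form a basis of the sections of the $d$-th power of the hyperplane bundle of the embedding given by $P$.

The \emph{discriminant locus} is
\[
\nabla=\{F:\ F(x)=0\text{ and }dF(x)=0\text{ for some }x\in X(\bar k)\}.
\]
Since $X$ is smooth and embedded by $A$, the value and differential of $F$ at a given point can be prescribed arbitrarily. So the incidence scheme $\{(x,F):F(x)=0,\ dF(x)=0\}$ is a vector bundle of rank $N-n-1$ over $X$. As $X$ is proper and integral, its image $\nabla$ is closed and irreducible in $\mathbb{A}^N_k$. Put $U=\mathbb{A}^N\setminus\nabla$.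

\begin{lemma}\label{lem:reduce}
Let $k=\mathbb{F}_q$, let $P$ be smooth, $Q=dP$, and let $U_d$ be defined by the embedding of $X$ given by the lattice points of $P$. If every point of $A$ is a sum of $d$ lattice points of $P$, then $Z_{U_d}(q^{-\dim U_d}t)=Z_U(q^{-N}t)$.
\end{lemma}

\begin{proof}
A monomial of degree $d$ restricts to $\chi^\omega$ with $\omega$ the corresponding sum of $d$ lattice points of $P$, so restriction of forms to $X$ is a linear surjection onto $\mathbb{A}^N$. If $N'$ is the dimension of its kernel, then $U_d\cong U\times\mathbb{A}^{N'}$. Either $U$ is empty and both sides are $1$, or $\dim U_d=N+N'$ and $Z_{U_d}(t)=Z_U(q^{N'}t)$.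
\end{proof}

\subsection{Regular and unimodular triangulations}\label{ss:triang}

Let $C\subset\mathbb{R}^n$ be a finite set and $w:C\to\mathbb{R}$ a weight. The \emph{regular subdivision induced by $w$} has as cells the subsets $\{a\in C:w(a)=\ell(a)\}$ that span $\operatorname{aff}(C)$, where $\ell$ runs over affine functions with $\ell\le w$ on $C$. Their convex hulls are the projections of the lower facets of $\operatorname{conv}\{(a,w(a))\}$ and subdivide $\operatorname{conv}C$. Thus $w$ induces a triangulation $T$ with vertices in $C$ exactly when, for each maximal simplex $\sigma\in T$, the affine function $\ell_\sigma$ that equals $w$ at the vertices of $\sigma$ satisfies $\ell_\sigma<w$ at all other points of $C$. We then call $T$ \emph{regular}. The condition is open and invariant under positive scaling, so $w$ may be taken with integer values. If $\Gamma$ is a face of $\operatorname{conv}C$, the simplices of $T$ in $\Gamma$ form a triangulation $T|_\Gamma$, and it is induced by $w|_{C\cap\Gamma}$: a maximal simplex of $T|_\Gamma$ is $\sigma\cap\Gamma$ for a maximal $\sigma\in T$, and one restricts $\ell_\sigma$.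

We shall recognize regular subdivisions by a local test. Let $\Phi$ be a continuous function on a polytope that equals an affine function $\ell_\sigma$ on each maximal cell $\sigma$ of a polyhedral subdivision. It is \emph{strictly convex across walls} if $\ell_\sigma<\ell_{\sigma'}$ on $\sigma'\setminus\sigma$ whenever $\sigma,\sigma'$ share a facet.

\begin{lemma}\label{lem:convex}
Let $\Phi$ on $\operatorname{conv}C$ be strictly convex across walls, and assume that the vertices of all cells lie in $C$. Then $\Phi$ is convex, and $\Phi|_C$ induces the subdivision with cells $\sigma\cap C$.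
\end{lemma}

\begin{proof}
Let $a\in\operatorname{conv}C\setminus\sigma$. For a generic interior point $x$ of $\sigma$, the segment $[x,a)$ meets no face of codimension $\ge2$, and it crosses walls transversely, at least once. Along it $\Phi-\ell_\sigma$ vanishes at first and its slope increases strictly at each crossing, so $\Phi(a)>\ell_\sigma(a)$. Hence $\Phi=\max_\sigma\ell_\sigma$, each $\sigma\cap C$ is a cell, and these cells cover $\operatorname{conv}C$.
\end{proof}

Triangulations of $Q$ always have vertices in $A$. A lattice simplex is \emph{unimodular} if its edge vectors at a vertex form a basis of the lattice in its affine span; for an $n$-simplex this means volume $1/n!$. Its only lattice points are its vertices, and its faces are unimodular. A triangulation is unimodular if its simplices are; then every point of $A$ is a vertex, and each $T|_\Gamma$ is unimodular. Let $\varphi_T(\omega)\ge1$ be the number of maximal simplices of $T$ containing $\omega\in A$. For a face $\Gamma$ we extend $\varphi_{T|_\Gamma}$ by $0$ to $A\setminus\Gamma$.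

\begin{lemma}\label{lem:inj}
If $T\ne T'$ are unimodular triangulations of $Q$ and $T$ is regular, then $\varphi_T\ne\varphi_{T'}$.
\end{lemma}

\begin{proof}
For $w\in\mathbb{R}^A$ let $w_T$ be the interpolation of $w$ that is affine on the simplices of $T$. The mean of an affine function over a simplex is its mean over the $n+1$ vertices, so $\langle w,\varphi_T\rangle=\sum_\sigma\sum_{\omega\in\sigma}w(\omega)=(n+1)!\int_Qw_T$, and likewise for $T'$. Let $w$ induce $T$. For $\sigma\in T$ we have $\ell_\sigma\le w$ on $A$, hence $\ell_\sigma\le w_{T'}$ on each simplex of $T'$; so $w_T\le w_{T'}$. If the integrals were equal, then $w_T=w_{T'}$. Any $\sigma'\in T'$ shares an open set with some $\sigma\in T$, so $\ell_\sigma=w$ at the vertices of $\sigma'$, which forces $\sigma'=\sigma$. Then $T'=T$. Hence $\langle w,\varphi_T\rangle<\langle w,\varphi_{T'}\rangle$.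
\end{proof}

\section{Vertices of the discriminant}\label{sec:initial}

We want vertices of the Newton polytope of an equation $D$ of $\nabla$. For a nonzero polynomial $f$ in variables indexed by $A$ and $w\in\mathbb{Z}^A$, let $\operatorname{in}_w(f)$ be the sum of the terms of least $w$-weight, the variable of index $\omega$ having weight $w(\omega)$. Then $\operatorname{in}_w(ff')=\operatorname{in}_w(f)\operatorname{in}_w(f')$, and if $\operatorname{in}_w(f)$ is a monomial, its exponent is a vertex of $\operatorname{Newt}(f)$, being the unique minimizer of $\langle w,\cdot\rangle$.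

The initial forms of $D$ are hard to compute directly. On the torus, $F$ has a singular zero exactly when the $n+1$ sections $F$ and $\theta_iF=\sum_\omega\omega_ia_\omega\chi^\omega$ ($1\le i\le n$) have a common zero. The condition that $n+1$ arbitrary sections have a common zero on $X$ is one equation $R=0$, and the initial forms of $R$ turn out to be products of determinants. The price is that $E=R(F,\theta_1F,\dots,\theta_nF)$ has extra factors coming from the boundary of $Q$.

\begin{example}\label{ex:conic}
Let $Q=[0,2]$, so $X=\{X_1^2=X_0X_2\}\subset\mathbb{P}^2$. Two lines $s,s'$ meet in the point with coordinates the minors $X_0=[12]$, $X_1=-[02]$, $X_2=[01]$, where $[ij]=s_is'_j-s_js'_i$. So they have a common zero on $X$ if and only if $R=[02]^2-[01][12]$ vanishes. The weight $w=(0,-1,0)$ induces the triangulation $\{[0,1],[1,2]\}$, and $\operatorname{in}_w(R)=-[01][12]$ is the product of one determinant for each simplex. Substituting $s=(a_0,a_1,a_2)$, $s'=(0,a_1,2a_2)$ gives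
\[
E=-a_0a_2\,(a_1^2-4a_0a_2),\qquad\operatorname{in}_w(E)=-a_0a_1^2a_2=-a^{\varphi_T}.
\]
The factors $a_0,a_2$ come from the two vertices of $Q$, and they absorb all of $\varphi_T$ at these points: the vertex of the discriminant is $(0,2,0)$. In characteristic $2$ the irreducible equation of $\nabla$ is $D=a_1$, and it occurs in $E$ with multiplicity $2$.
\end{example}

\subsection{The Chow form and its initial forms}

The degree of $R$ must be exactly $\deg X$, in every characteristic, so we include the construction.

\begin{lemma}\label{lem:chow}
Let $X\subset\mathbb{P}^{N-1}_k$ be closed and integral of dimension $n$. There is a nonzero polynomial $R(s_0,\dots,s_n)$ over $k$ in the coefficients of $n+1$ linear forms, homogeneous of degree $\deg X$ in each $s_i$, such that over every algebraically closed extension of $k$ it vanishes at $(s_i)$ exactly when the $s_i$ have a common zero on $X$.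
\end{lemma}

\begin{proof}
For $0\le j\le n$ the scheme $\{(x,s_1,\dots,s_j):s_i(x)=0\}$ is a vector bundle over $X$, hence integral. Let $X_j$ be its generic fiber over $\mathbb{A}^{jN}$, a scheme over the function field $K_j$ of $\mathbb{A}^{jN}$; it is integral or empty, and $X_0=X$. Suppose $j<n$ and $X_j$ is integral of dimension $n-j$ and degree $\deg X$. The scheme $(X_j)_{K_{j+1}}$ is integral because $K_{j+1}/K_j$ is purely transcendental, and $X_{j+1}$ is its intersection with the hyperplane $s_{j+1}=0$. This hyperplane contains no point defined over $\overline{K_j}$, as its coefficients are linearly independent over $\overline{K_j}$. So $X_{j+1}$ is a nonempty hyperplane section of dimension $n-j-1$ and the same degree. Thus $X_n=\operatorname{Spec}K'$ for a field $K'$ of degree $\deg X$ over $K=K_n$.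

Let $\xi\in K'^N$ be homogeneous coordinates of this point. The norm $\mathcal N(s_0)=N_{K'/K}(s_0(\xi))\in K[s_0]$ is a form of degree $\deg X$ that factors over $\bar K$ into the linear forms $s_0(\iota\xi)$, for the embeddings $\iota:K'\to\bar K$, with multiplicities. So it is nonzero and vanishes exactly at the $s_0$ that vanish at a geometric point of $X_n$.

Let $Z\subset\mathbb{A}^{(n+1)N}$ be the set of $(s_0,\dots,s_n)$ with a common zero on $X$. It is the image of a vector bundle over the proper integral scheme $X$, so it is closed and irreducible, and its formation commutes with field extension. Its fiber over the generic point of $\mathbb{A}^{nN}$ is the hypersurface $\mathcal N=0$. Hence $Z$ has codimension one, $Z=V(R_0)$ with $R_0$ irreducible, and $R_0$ involves $s_0$. By Gauss's lemma $R_0$ stays irreducible in $K[s_0]$, so $\mathcal N$ is a unit of $K$ times $R_0^\mu$ for some $\mu\ge1$. Put $R=R_0^\mu$; it is homogeneous of degree $\deg X$ in $s_0$. Permuting the $s_i$ preserves $Z$, so it changes $R_0$ by a scalar, and the same holds for every $s_i$.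
\end{proof}

Return to the toric variety $X$ of Section~\ref{ss:setup} and suppose that $Q$ has a unimodular triangulation $T$. A lattice point of $jQ$ lies in $j\sigma$ for some $\sigma\in T$ and has integral barycentric coordinates, so it is a sum of $j$ points of $A$. Hence the Hilbert function of $X$ is $j\mapsto|jQ\cap\mathbb{Z}^n|=\operatorname{vol}(Q)j^n+O(j^{n-1})$, and $\deg X=n!\operatorname{vol}(Q)$ is the number of maximal simplices of $T$. Fix $R$ as in Lemma~\ref{lem:chow} and put
\[
E=R(F,\theta_1F,\dots,\theta_nF)\in k[a_\omega:\omega\in A].
\]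

\begin{proposition}\label{prop:initial}
If $w\in\mathbb{Z}^A$ induces a unimodular triangulation $T$, then $E\ne0$ and $\operatorname{in}_w(E)=c\prod_\omega a_\omega^{\varphi_T(\omega)}$ with $c\in k^\times$.
\end{proposition}

\begin{proof}
Let $(t^ws)_\omega=t^{w(\omega)}s_\omega$ and write $R(t^ws_0,\dots,t^ws_n)=t^{\mu_0}(G(s)+tG_1(s)+\cdots)$ with $G\ne0$. We show that $G$ is divisible by $\det_\sigma=\det((s_i)_{\omega_j})_{0\le i,j\le n}$ for each maximal simplex $\sigma\in T$ with vertices $\omega_0,\dots,\omega_n$. The idea is that along a suitable one-parameter subgroup of the torus only the coordinates in $\sigma$ survive as $t\to0$.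

As $\sigma$ is unimodular and $w$ is integral, $\ell_\sigma(\omega)=\ell_0+\langle\lambda,\omega\rangle$ with $\ell_0\in\mathbb{Z}$, $\lambda\in\mathbb{Z}^n$, and $w-\ell_\sigma\ge1$ on $A\setminus\sigma$. Let $s_i\in\bar k^N$ and $x\in(\bar k^\times)^n$ satisfy $\sum_{\omega\in\sigma}(s_i)_\omega x^\omega=0$ for all $i$. Put
\[
\rho_i=\sum_{\omega\notin\sigma}t^{w(\omega)-\ell_\sigma(\omega)}(s_i)_\omega x^\omega\in t\bar k[t],\qquad s_i(t)=s_i-\rho_i\,x^{-\omega_0}\mathbf e_{\omega_0},
\]
where $\mathbf e_{\omega_0}$ is the basis vector. At the point $(x^\omega t^{-\langle\lambda,\omega\rangle})_\omega$ of $X(\bar k(t))$ the form $t^ws_i(t)$ takes the value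
\[
t^{\ell_0}\sum_\omega t^{w(\omega)-\ell_\sigma(\omega)}s_i(t)_\omega x^\omega=t^{\ell_0}(0-\rho_i+\rho_i)=0 .
\]
So $R(t^ws(t))=0$, that is $G(s(t))+tG_1(s(t))+\cdots=0$, and $t=0$ gives $G(s)=0$.

Since the $\omega_j-\omega_0$ form a basis of $\mathbb{Z}^n$, the point $(x^{\omega_0}:\cdots:x^{\omega_n})$ runs over all points of $\mathbb{P}^n$ with nonzero coordinates. So $G$ vanishes whenever the matrix $((s_i)_{\omega_j})$ has a kernel vector with nonzero coordinates. This includes the singular matrices for which all cofactors of the first row are nonzero (these cofactors form a kernel vector), a nonempty open subset of the zero locus of the irreducible polynomial $\det_\sigma$. Hence $\det_\sigma\mid G$. Different $\sigma$ give determinants in different sets of variables, so $\prod_\sigma\det_\sigma$ divides $G$. Both have degree $\deg X$ in each $s_i$, so $G=c'\prod_\sigma\det_\sigma$ with $c'\in k^\times$.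

For $s=(F,\theta_1F,\dots,\theta_nF)$ the column $j$ of the matrix is $a_{\omega_j}(1,\omega_j)$, so $\det_\sigma=\pm\prod_{\omega\in\sigma}a_\omega$ by unimodularity; this is nonzero in every characteristic. Since $\theta_i(t^wF)=t^w\theta_iF$, we have $E(t^wa)=t^{\mu_0}(\pm c'a^{\varphi_T}+O(t))$.
\end{proof}

For a proper face $\Gamma$ of positive dimension define $E_\Gamma\in k[a_\omega:\omega\in\Gamma\cap A]$ in the same way from the smooth polytope $\Gamma$, in some affine coordinates of the lattice $\operatorname{aff}(\Gamma)\cap\mathbb{Z}^n$; for a vertex put $E_v=a_v$. Proposition~\ref{prop:initial} holds for $E_\Gamma$ with $w|_\Gamma$ and $T|_\Gamma$.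

\subsection{Removing the boundary factors}

Let $\nabla^\circ_\Gamma$ be the set of $F$ over $\bar k$ such that $F|_{O_\Gamma}$ has a singular zero on $O_\Gamma$; for a vertex, $\nabla_v^\circ=\{a_v=0\}$. It depends only on the coefficients $a_\omega$ with $\omega\in\Gamma$.

\begin{lemma}\label{lem:zeros}
$V(E)=\bigcup_{\Gamma\le Q}\nabla^\circ_\Gamma$, and $\nabla\subset V(E)\subset\nabla\cup\bigcup_{\Gamma\ne Q}V(E_\Gamma)$.
\end{lemma}

\begin{proof}
Let $x\in O_\Gamma(\bar k)$, in the chart at a vertex $v$ of $\Gamma$, with $I$ as in Section~\ref{ss:setup}. The $\omega$-th coordinate of $x$ is $x^{m(\omega)}$, which is zero for $\omega\notin\Gamma$, and $f=F|_{O_\Gamma}=\sum_{\omega\in\Gamma}a_\omega z^{m(\omega)}$. Using $\omega=v+\sum_{j\in I}m_j(\omega)b_j$, the values of $F$ and of $(\theta_1F,\dots,\theta_nF)$ at $x$ are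
\[
f(x)\qquad\text{and}\qquad f(x)\,v+\sum_{j\in I}(z_j\partial_{z_j}f)(x)\,b_j\in\bar k^n .
\]
The $b_j$ are part of a basis of $\mathbb{Z}^n$, so they stay linearly independent over $\bar k$; here smoothness of $Q$ is used. Hence all values vanish if and only if $f$ has a singular zero at $x$. This proves the first claim. Applied to $\Gamma$ it gives $\nabla^\circ_\Gamma\subset V(E_\Gamma)$, and $\nabla_Q^\circ\subset\nabla$ because $O_Q$ is open. Finally, if $F$ is singular at $x\in O_\Gamma$, so is $F|_{O_\Gamma}$, whence $\nabla\subset V(E)$.
\end{proof}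

\begin{proposition}\label{prop:factor}
Assume that $Q$ has an interior lattice point and a regular unimodular triangulation. Then $\nabla=V(D)$ for an irreducible $D\in k[a]$, and there is an integer $\mu\ge1$ such that every regular unimodular $T$ determines a vertex $e_T$ of $\operatorname{Newt}(D)$ with
\[
\mu\,e_T=\varphi_T-\psi_T ,
\]
where $\psi_T$ is supported on $\partial Q$ and depends only on the restriction of $T$ to $\partial Q$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:initial}, $E$ and all $E_\Gamma$ are nonzero; so $\nabla\ne\mathbb{A}^N$. Let $f$ be an irreducible factor of $E$ in $k[a]$. By Lemma~\ref{lem:zeros} the irreducible hypersurface $V(f)$ lies in $\nabla$ or in some $V(E_\Gamma)$ with $\Gamma\ne Q$. In the first case $V(f)=\nabla$, because $\nabla$ is irreducible and proper. In the second case $f\mid E_\Gamma$, so $f$ involves only the $a_\omega$ with $\omega\in\Gamma$. The second case cannot hold for all factors, since $\operatorname{in}_w(E)$ involves $a_\omega$ for an interior lattice point $\omega$. So $\nabla=V(D)$ with $D$ irreducible, and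
\[
E=c\,D^\mu\prod_jf_j,\qquad\mu\ge1,\quad c\in k^\times,\quad f_j\mid E_{\Gamma_j},\quad\Gamma_j\ne Q .
\]
Let $w\in\mathbb{Z}^A$ induce $T$. Factors of a monomial are monomials, so $\operatorname{in}_w(D)$ and $\operatorname{in}_w(f_j)$ are monomials, with exponents $e$ and $\varepsilon_j(w)$, and $\varphi_T=\mu e+\sum_j\varepsilon_j(w)$. The vector $\varepsilon_j(w)$ is supported on $\Gamma_j$. It remains to see that it depends only on $T|_{\Gamma_j}$. Write $E_{\Gamma_j}=f_jf_j'$ and let $\varepsilon_j'(w)$ be the exponent of the monomial $\operatorname{in}_w(f_j')$. Let $\tilde w$ induce a unimodular triangulation with the same restriction to $\Gamma_j$. Then $\varepsilon_j(w)+\varepsilon'_j(w)=\varphi_{T|_{\Gamma_j}}=\varepsilon_j(\tilde w)+\varepsilon'_j(\tilde w)$. Pair with $w$: we have $\langle w,\varepsilon_j(w)\rangle\le\langle w,\varepsilon_j(\tilde w)\rangle$ with equality only if $\varepsilon_j(w)=\varepsilon_j(\tilde w)$, and the same inequality holds for $\varepsilon_j'$. The sums agree, so equality holds. Put $\psi_T=\sum_j\varepsilon_j(w)$ and $e_T=e$.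
\end{proof}

The proof gives no formula for $\psi_T$. For surfaces none is needed, because the boundary leaves no choice and one can compare two triangulations.

\begin{corollary}\label{cor:surface}
Let $n=2$, with the assumptions of Proposition~\ref{prop:factor}, and let $T$ range over regular unimodular triangulations.
\begin{itemize}
\item[(a)] $e_T(\omega)>0$ for every interior lattice point $\omega$.
\item[(b)] The map $T\mapsto e_T$ is injective.
\item[(c)] If $\omega\in\partial Q$ and $\varphi_{T'}(\omega)<\varphi_T(\omega)$ for some regular unimodular $T'$, then $e_T(\omega)>0$.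
\end{itemize}
\end{corollary}

\begin{proof}
A unimodular triangulation cuts each edge of $Q$ at all its lattice points, so $\psi_T=\psi$ does not depend on $T$. Then (a) holds as $\psi(\omega)=0$, (b) follows from Lemma~\ref{lem:inj}, and (c) from $0\le\mu e_{T'}(\omega)=\varphi_{T'}(\omega)-\psi(\omega)<\varphi_T(\omega)-\psi(\omega)=\mu e_T(\omega)$.
\end{proof}

\section{The hexagon}\label{sec:hex}

\subsection{Why the hexagon}

In a unimodular triangulation of a polygon, $\varphi\ge1$ at corners and $\varphi\ge2$ at the other boundary points. So Corollary~\ref{cor:surface}(c) can apply at all boundary points only if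
\begin{equation}\label{eq:bdry}
\varphi_T\ge2\text{ at the corners},\qquad\varphi_T\ge3\text{ at the other boundary lattice points}.
\end{equation}
This restricts $Q$. Place an edge of lattice length $\lambda$ on the line $y=0$ with $Q$ above it. The $\lambda$ triangles with base on this edge have their apexes on the row $y=1$, in weakly increasing order because the triangles do not overlap. If two consecutive apexes coincide, then $\varphi_T=2$ at the common base point. If the first apex is the left end of the row, which lies on the adjacent edge of $Q$ by smoothness, then $\varphi_T=1$ at the corner, and symmetrically on the right. So \eqref{eq:bdry} needs at least $\lambda+2$ lattice points on the row $y=1$. For the $d$-fold standard triangle and the $d$-fold unit square, $\lambda=d$ and the row has $d$ and $d+1$ points, so \eqref{eq:bdry} is impossible. For $dH$ the row has exactly $d+2$ points.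

\subsection{Strip triangulations}

The vertices of $H$ are $\pm(1,0),\pm(0,1),\pm(1,-1)$. The map $\varrho(x,y)=(-y,x+y)$ has determinant $1$ and permutes them cyclically, $(1,0)\mapsto(0,1)\mapsto(-1,1)\mapsto(-1,0)\mapsto(0,-1)\mapsto(1,-1)\mapsto(1,0)$. At $(1,0)$ the edge vectors are $(-1,1)$ and $(0,-1)$. So $H$ is smooth, all its edges have lattice length $1$, and the six triangles joining $0$ to the edges are unimodular; in particular each lattice point of $dH$ is a sum of $d$ lattice points of $H$.

Let $d\ge2$ and $Q=dH$. For $0\le j\le d$ the row $y=j$ of $Q$ is $-d\le x\le d-j$ and the row $y=-j$ is $-d+j\le x\le d$. Both have length $2d-j$, so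
\[
N=(2d+1)+2\sum_{j=1}^d(2d-j+1)=3d^2+3d+1 .
\]
Consider the strip between the rows $\pm j$ and $\pm(j+1)$, $0\le j\le d-1$, of lengths $\ell=2d-j$ and $\ell-1$. A word with $\ell$ letters $\mathsf L$ and $\ell-1$ letters $\mathsf S$ triangulates it: start from the left side of the strip, a segment joining the two rows; each letter moves the endpoint on the longer row ($\mathsf L$) or on the shorter row ($\mathsf S$) one step to the right and sweeps out a triangle of base $1$ and height $1$. A choice of a word for each of the $2d$ strips gives a unimodular \emph{strip triangulation} of $Q$, and different choices give different triangulations. See Figure~\ref{fig:hex}.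

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[very thick] (-2,0)--(-2,2)--(0,2)--(2,0)--(2,-2)--(0,-2)--cycle;
\draw (-2,1)--(1,1) (-2,0)--(2,0) (-1,-1)--(2,-1);
\draw (-1,1)--(-2,2) (-1,1)--(-1,2) (0,1)--(-1,2) (0,1)--(0,2);
\draw (-1,0)--(-2,1) (-1,0)--(-1,1) (-1,0)--(0,1) (0,0)--(0,1) (0,0)--(1,1) (1,0)--(1,1);
\draw (-1,0)--(-1,-1) (0,0)--(-1,-1) (0,0)--(0,-1) (1,0)--(0,-1) (1,0)--(1,-1) (1,0)--(2,-1);
\draw (0,-1)--(0,-2) (0,-1)--(1,-2) (1,-1)--(1,-2) (1,-1)--(2,-2);
\node[right] at (2.4,1.5) {$\mathsf{LSLSL}$};
\node[right] at (2.4,0.5) {$\mathsf{LSSLSLL}$};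
\node[right] at (2.4,-0.5) {$\mathsf{LLSLSSL}$};
\node[right] at (2.4,-1.5) {$\mathsf{LSLSL}$};
\end{tikzpicture}
\caption{A unimodular triangulation of the hexagon $2H$ by horizontal strips. In each strip the triangles are read from left to right, with $\mathsf L$ or $\mathsf S$ according to whether the horizontal edge lies on the longer or the shorter row. Every corner lies in at least two triangles and every other boundary lattice point in at least three.}\label{fig:hex}
\end{figure}

\begin{lemma}\label{lem:strips}
Every strip triangulation is regular.
\end{lemma}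

\begin{proof}
We choose a function $u_y$ on the lattice points of each row $y$, with strictly increasing increments $u_y(x+1)-u_y(x)$, such that for each strip the increments of its two rows are distinct and, sorted together, spell the word of the strip. Choose row $0$ first and move up and down: the increments of a new row are real numbers placed in prescribed positions among the increments of the previous row, which is always possible. Let $w(x,y)=My^2+u_y(x)$ and let $\Phi$ be its interpolation on the triangulation. On a triangle, $\partial_x\Phi$ is the increment along its horizontal edge, so it increases strictly from one triangle of a strip to the next; this is strict convexity across the nonhorizontal interior edges. The interpolation of $y^2$ has slope $2y_0+1$ in the strip $y_0\le y\le y_0+1$, so across a horizontal interior edge $\partial_y\Phi$ increases by $2M$ plus a quantity independent of $M$, which is positive for $M$ large. Lemma~\ref{lem:convex} applies.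
\end{proof}

Call a strip triangulation \emph{admissible} if every word begins and ends with $\mathsf L$ and the two outer words ($j=d-1$) are $\mathsf{LSLS}\cdots\mathsf{SL}$.

\begin{lemma}\label{lem:admissible}
If $T$ is admissible, then $e_T(\omega)>0$ for all $\omega\in A$.
\end{lemma}

\begin{proof}
Corollary~\ref{cor:surface} applies to $Q$, and (a) settles the interior points. We first check \eqref{eq:bdry}. The boundary lattice points are the ends of the rows and the points of the rows $\pm d$. In a strip whose word begins with $\mathsf L$, the left end of the longer row lies in the first triangle, and the left end of the shorter row lies in the first two triangles, because the first letter does not move it. Reading the word backwards gives the same for the right ends. An end of row $\pm j$ with $1\le j\le d-1$ is on the longer row of one strip and on the shorter row of another, so $\varphi_T\ge1+2$. The ends of row $0$ are corners with $\varphi_T\ge1+1$, and the ends of the rows $\pm d$ are corners with $\varphi_T\ge2$. A non-corner point of row $\pm d$ lies in three consecutive triangles $\mathsf{SLS}$.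

Now let $T'$ be a strip triangulation whose top word is $\mathsf S^d\mathsf L^{d+1}$. Its first $d$ triangles have the common apex $(-d,d-1)$. So $\varphi_{T'}=1$ at the corner $(-d,d)$ and $\varphi_{T'}=2$ at the non-corner points of the top edge. The triangulations $\varrho^i(T')$ are regular and unimodular, and $\varrho$ permutes the corners and the edges of $Q$ cyclically. So at each boundary point some $\varrho^i(T')$ has a smaller value of $\varphi$ than $T$, and Corollary~\ref{cor:surface}(c) applies.
\end{proof}

For $d=2$ each of the two inner strips has $\binom52=10$ admissible words. So $\operatorname{Newt}(D)\subset\mathbb{R}^{19}$ has at least $100$ vertices of full support and, $N=19$ being odd, the numerator of $Z_U$ has degree at least $100$, over every finite field.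

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:reduce} and Proposition~\ref{prop:factor}, $Z_{U_d}(q^{-\dim U_d}t)=Z_U(q^{-N}t)$ with $U=\{D\ne0\}$. By Lemma~\ref{lem:admissible} and Corollary~\ref{cor:surface}(b), the number $|V|$ of vertices of $\operatorname{Newt}(D)$ with positive coordinates is at least the number of admissible triangulations. For $j\le d-2$ and $\ell=2d-j$ there are $\binom{2\ell-3}{\ell-2}$ admissible words. We have $4^a\le2a\binom{2a}a$ for $a\ge1$, since the two extreme terms of $\sum_i\binom{2a}i$ add up to $2\le\binom{2a}a$. Hence $\binom{2\ell-3}{\ell-2}=\frac12\binom{2\ell-2}{\ell-1}\ge4^{\ell-2}/\ell\ge4^{\ell-2}/(2d)$. Each $j$ occurs for two strips, and $2\sum_{j=0}^{d-2}(2d-j-2)=(d-1)(3d-2)=3d^2-5d+2$. So $|V|\ge4^{3d^2-5d+2}(2d)^{-2(d-1)}$, and Proposition~\ref{prop:modp}(b) gives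
\[
\|Z_{U_d}(q^{-\dim U_d}t)\|_{\mathcal H}\ \ge\ 4^{3d^2-5d+2}\,(2d)^{-2(d-1)}\,q^{-(3d^2+3d+1)} .
\]
The logarithm of the right side is $3d^2\log(4/q)-O(d\log d)$, which tends to infinity for $q=2,3$.
\end{proof}

\section{Exact exponents in higher dimension}\label{sec:exact}

Strips give a factor $4$ per lattice point, which is not enough for $q\ge4$. We gain room by raising the dimension. The comparison in Corollary~\ref{cor:surface}(c) then becomes awkward, since $\psi_T$ depends on the triangulation of the boundary. We compute the boundary term exactly instead, by working over $\mathbb{Z}$.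

Let $Q$ be smooth, with an interior lattice point and a regular unimodular triangulation. For a face $\Gamma$, the \emph{$(A\cap\Gamma)$-discriminant} $\Delta_\Gamma\in\mathbb{Z}[a_\omega:\omega\in\Gamma]$ is defined in characteristic zero: if the closure of $\nabla_\Gamma^\circ$ is a hypersurface, $\Delta_\Gamma$ is its primitive irreducible equation, up to sign; otherwise $\Delta_\Gamma=1$. For a vertex $\Delta_v=a_v$. Let $E_A=R_A(F,\theta_1F,\dots,\theta_nF)\in\mathbb{Z}[a]$ be the principal $A$-determinant, with $R_A$ the primitive integral Chow form. We use two theorems of Gelfand, Kapranov and Zelevinsky, for $Q$ and for each of its faces.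
\begin{itemize}
\item[(G1)] \cite[Ch.~10, Thm.~1.2]{GKZ} $E_A=\pm\prod_{\Gamma\le Q}\Delta_\Gamma$. (In general $\Delta_\Gamma$ has the exponent $i(\Gamma,A)\,u(S/\Gamma)$ in the notation of that theorem; for smooth $Q$ all these exponents are $1$.)
\item[(G2)] \cite[Ch.~10, Thm.~1.4]{GKZ} If $w$ induces the triangulation $T$, then $\operatorname{in}_w(E_A)=\pm\prod_\sigma\operatorname{Vol}(\sigma)^{\operatorname{Vol}(\sigma)}\cdot a^{\varphi}$ with $\operatorname{Vol}=n!\operatorname{vol}$ and $\varphi(\omega)=\sum_{\sigma\ni\omega}\operatorname{Vol}(\sigma)$.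
\end{itemize}
For unimodular $T$, (G2) reads $\operatorname{in}_w(E_A)=\pm a^{\varphi_T}$; what it adds to Proposition~\ref{prop:initial} is that the coefficient is a unit of $\mathbb{Z}$. Example~\ref{ex:conic} is an instance of both statements.

Let $w$ induce a unimodular $T$. By (G1) and (G2) for the face $\Gamma$, the product of the $\operatorname{in}_w(\Delta_{\Gamma'})$ over $\Gamma'\le\Gamma$ is $\pm a^{\varphi_{T|_\Gamma}}$. So $\operatorname{in}_w(\Delta_\Gamma)=\pm a^{\eta_\Gamma}$ with $\eta_\Gamma\ge0$ supported on $\Gamma$, and
\begin{equation}\label{eq:eta}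
\varphi_{T|_\Gamma}=\sum_{\Gamma'\le\Gamma}\eta_{\Gamma'}\qquad\text{for every face }\Gamma\le Q .
\end{equation}
By induction on $\dim\Gamma$, \eqref{eq:eta} shows that $\eta_\Gamma$ depends only on $T|_\Gamma$. Put $\eta_T=\eta_Q$.

\begin{lemma}\label{lem:reduction}
Let $k=\mathbb{F}_q$ and $D=\Delta_Q\bmod p$. Then $U=\{D\ne0\}$, each $\eta_T$ is a vertex of $\operatorname{Newt}(D)$, and $T\mapsto\eta_T$ is injective on regular unimodular triangulations with a given restriction to $\partial Q$.
\end{lemma}

\begin{proof}
The coefficient of $a^{\eta_T}$ in $\Delta_Q$ is $\pm1$, so $\operatorname{in}_w(D)=\pm a^{\eta_T}$ and $\eta_T$ is a vertex. Injectivity follows from Lemma~\ref{lem:inj} and $\eta_T=\varphi_T-\sum_{\Gamma\ne Q}\eta_\Gamma$. At an interior lattice point $\eta_T=\varphi_T>0$, so $\Delta_Q\ne1$.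

The closed set $V(\Delta_Q)\subset\mathbb{A}^N_{\mathbb{Z}}$ is irreducible and dominates $\operatorname{Spec}\mathbb{Z}$, as $\Delta_Q$ is primitive, irreducible and nonconstant; so it is the closure of its generic fiber. The incidence scheme $\{(x,F):F(x)=0,\ dF(x)=0\}$ is a vector bundle over $X_{\mathbb{Z}}$, since the surjectivity on values and differentials holds over every field. Its image $\nabla_{\mathbb{Z}}$ is closed, irreducible and contains the zero section, so it is also the closure of its generic fiber. In characteristic zero the part of the bundle over the open orbit is dense, so $\nabla$ is the closure of $\nabla^\circ_Q$, which is $V(\Delta_Q)$. Hence $\nabla_{\mathbb{Z}}=V(\Delta_Q)$, and the fibers at $p$ give $\nabla=V(D)$.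
\end{proof}

The following criterion replaces \eqref{eq:bdry}.

\begin{lemma}\label{lem:crit}
Let $T$ be regular and unimodular, and assume:
\begin{itemize}
\item[(i)] no $n$-simplex of $T$ has two facets contained in $\partial Q$;
\item[(ii)] every lattice point in the relative interior of a facet of $Q$ lies in an $n$-simplex of $T$ that has no facet contained in $\partial Q$.
\end{itemize}
Then $\eta_T(\omega)\ge1$ for all $\omega\in A$.
\end{lemma}

\begin{proof}
For interior $\omega$ we have $\eta_T(\omega)=\varphi_T(\omega)\ge1$. Let $\omega\in\partial Q$ and let $\varphi_\partial$ be the sum of $\varphi_{T|_\Gamma}$ over the facets $\Gamma$ of $Q$. A face of codimension $c$ lies in $c$ facets, so \eqref{eq:eta} gives $\varphi_\partial=\sum_{\Gamma'}(\operatorname{codim}\Gamma')\,\eta_{\Gamma'}$. Subtracting this from \eqref{eq:eta} for $Q$,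
\[
\eta_T(\omega)=\varphi_T(\omega)-\varphi_\partial(\omega)+\sum_{\operatorname{codim}\Gamma'\ge2}(\operatorname{codim}\Gamma'-1)\,\eta_{\Gamma'}(\omega).
\]
The number $\varphi_\partial(\omega)$ counts the $(n-1)$-simplices of $T$ in $\partial Q$ that contain $\omega$. Each is a facet of exactly one $n$-simplex, and by (i) these $n$-simplices are distinct. So $\varphi_T(\omega)-\varphi_\partial(\omega)$ is the number of $n$-simplices at $\omega$ that have no facet in $\partial Q$ through $\omega$. It is nonnegative, and by (ii) it is positive if $\omega$ is in the relative interior of a facet. If $\omega$ is in the relative interior of a face $\Gamma_0$ of codimension $c\ge2$, no proper face of $\Gamma_0$ contains $\omega$, so $\eta_{\Gamma_0}(\omega)=\varphi_{T|_{\Gamma_0}}(\omega)\ge1$ by \eqref{eq:eta}, and the last sum is at least $c-1\ge1$.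
\end{proof}

\section{Powers of the hexagon}\label{sec:prisms}

We need many regular unimodular triangulations of $d\cdot H^m$ with the same boundary, satisfying (i) and (ii). The source of choices is the prism: a prism over a simplex is triangulated by ordering its vertical edges. We cut $Q$ into cones, each cone into layers, and each layer into prisms over a standard triangulation of $\mathbb{R}^{n-1}$. An order of the vertical edges in a layer matters only for neighbors in that triangulation, and a typical vertex has $2^{n-1}-1$ neighbors that precede it. This is where the factor $2^{n-1}$ per lattice point comes from.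

\subsection{Tools}

\emph{Prisms.} Let $\kappa$ be the vertex set of a unimodular $(r-1)$-simplex in $\mathbb{R}^{r-1}$, $\emptyset\ne\kappa'\subset\kappa$, $j\in\mathbb{Z}$, and $C=(\{j+1\}\times\kappa)\cup(\{j\}\times\kappa')\subset\mathbb{Z}^r$.

\begin{lemma}\label{lem:prism}
Let $w:C\to\mathbb{R}$ and suppose that the numbers $\delta(v)=w(j+1,v)-w(j,v)$, $v\in\kappa'$, are distinct. Then $w$ induces a unimodular triangulation of $C$. If $v,v'\in\kappa'$ and $\delta(v)<\delta(v')$, then $\{(j+1,v),(j,v),(j,v')\}$ is a triangle of it; in particular $(j+1,v)$ and $(j,v')$ are joined by an edge.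
\end{lemma}

\begin{proof}
Subtracting an affine function of $v$, we may assume $w(j+1,v)=0$ on $\kappa$, so $w(j,v)=-\delta(v)$. A cell spans $\mathbb{R}^r$, so it has a point over each $v\in\kappa$ and two points over some $v_0\in\kappa'$. Its affine function is then $\ell(y,z)=\ell_1(z)+(y-j-1)\delta(v_0)$. The inequalities $\ell\le w$ over $v$, with at least one equality, say that $\ell_1(v)=0$ for $v\notin\kappa'$ and $\ell_1(v)=\min(0,\delta(v_0)-\delta(v))$ for $v\in\kappa'$. Conversely these values define such an $\ell$ for each $v_0\in\kappa'$. Its cell consists of $(j+1,v)$ for $v\notin\kappa'$ or $\delta(v)\le\delta(v_0)$, and $(j,v)$ for $v\in\kappa'$ with $\delta(v)\ge\delta(v_0)$. These are $r+1$ points, with edge vectors $(1,0)$ and $(0\text{ or }1,v-v_0)$ at $(j,v_0)$, a basis of $\mathbb{Z}^r$. For the triangle take $v_0=v$.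
\end{proof}

\emph{Lexicographic weights.} The refinement lemma \cite[Lemma 2.3.16]{DRS} states: for weights $w_1,w_2$ on a finite set and small $\epsilon>0$, the regular subdivision induced by $w_1+\epsilon w_2$ is obtained from that of $w_1$ by replacing each cell $C$ by the regular subdivision of $C$ induced by $w_2|_C$. Given $w_1,\dots,w_a$ on $A$, put $W_a=w_a$ and $W_i=w_i+\epsilon_iW_{i+1}$ for $i=a-1,\dots,1$, with $\epsilon_i$ so small that the lemma holds for $w_i|_C,W_{i+1}|_C$ for each of the finitely many subsets $C\subset A$. We write $w_1\gg\cdots\gg w_a$ for $W_1$. On every $C\subset A$ it induces the subdivision obtained by refining successively by $w_1,w_2,\dots,w_a$. A weight that is affine on a cell leaves the cell unchanged.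

\emph{Alcoves.} For $I\subset[r]$ let $e_I=\sum_{i\in I}e_i$. The hyperplanes $z_i\in\mathbb{Z}$ and $z_i-z_j\in\mathbb{Z}$ cut $\mathbb{R}^r$ into the \emph{alcoves} $v+\{1\ge z_{\pi(1)}\ge\cdots\ge z_{\pi(r)}\ge0\}$, for $v\in\mathbb{Z}^r$ and $\pi$ a permutation. These are unimodular simplices with vertices $v,\ v+e_{\pi(1)},\ v+e_{\pi(1)}+e_{\pi(2)},\dots$, and they form a simplicial complex. We use three facts.
\begin{itemize}
\item[(A1)] Two vertices of an alcove differ by $\pm e_I$ with $I\ne\emptyset$, and every segment $[v,v+e_I]$ is an edge (let $\pi$ list $I$ first).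
\item[(A2)] A polytope defined by inequalities and equations from these hyperplanes is a union of faces of alcoves, since each relatively open face lies on one side of, or in, each hyperplane. In particular its vertices are integral.
\item[(A3)] If such a polytope is $r$-dimensional and contains $v$ and $v+e_I$, then it contains an alcove with both as vertices: take an alcove in the polytope that contains the midpoint of the edge.
\end{itemize}
Let $f:\mathbb{R}\to\mathbb{R}$ interpolate $a\mapsto a^2$ linearly between consecutive integers; it is convex, and its slope jumps at each integer.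

\subsection{A unimodular fan}

Let $n=2m$. After the change $(x,y)\mapsto(x,-y)$, which does not change $S$, we have $H=\{|x|,|y|,|x-y|\le1\}$. Let $P=H^m\subset\mathbb{R}^n$; it is smooth, and its lattice points embed $S^m$ by the Segre embedding. Each facet $\Gamma$ of $P$ lies in a hyperplane $u_\Gamma=1$ with $u_\Gamma$ of the form $\pm x_i$ or $\pm(x_i-x_{i'})$, and it is, up to order, the product of an edge of $H$ with $H^{m-1}$. The edges of $H$ have lattice length $1$, so
\begin{equation}\label{eq:noroots}
\text{no lattice point of $P$ lies in the relative interior of a facet.}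
\end{equation}
Let $\gamma=\max_\Gamma u_\Gamma$ be the gauge of $P$, so $dP=\{\gamma\le d\}$; we call $\gamma(x)$ the \emph{level} of $x$. Nonzero lattice points of $P$ have level $1$.

By (A2), $\partial P$ is triangulated by faces of alcoves. Let $\tau$ run over its $(n-1)$-simplices. The differences of the vertices of $\tau\subset\Gamma$ span the lattice $\ker u_\Gamma\cap\mathbb{Z}^n$, and $u_\Gamma=1$ on $\tau$, so the vertices of $\tau$ form a basis of $\mathbb{Z}^n$. The cones $C_\rho=\mathbb{R}_{\ge0}\rho$ over the simplices $\rho$ of $\partial P$ form a complete fan with maximal cones $C_\tau$. The unimodular simplices $\operatorname{conv}(0,\tau)$ triangulate $P$, so the number of $\tau$ is $v_P=n!\operatorname{vol}(P)$.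

Let $\alpha(x)=\sum_if(x_i)+\sum_{i<i'}f(x_i-x_{i'})$, which is affine on alcoves, and let $\Psi_0$ be the function that is linear on each $C_\tau$ and equals $\alpha$ on $\tau$. Put $\Psi=M\gamma+\Psi_0$. Two adjacent simplices $\tau,\tau'$ in the same facet are separated by one of the alcove hyperplanes; along a segment crossing from $\tau$ to $\tau'$ all terms of $\alpha$ are convex and the term of that hyperplane bends. So $\Psi_0$ is strictly convex across the wall between $C_\tau$ and $C_{\tau'}$, while $\gamma$ is linear on their union. If $\tau,\tau'$ lie in different facets, then $\gamma$ is strictly convex across the wall, and so is $\Psi$ for $M$ large. Fix such an $M$.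

Number the nonzero lattice points of $P$ arbitrarily as $p_1,\dots,p_\nu$; they are the vertices of the triangulation of $\partial P$. Every $x\in\mathbb{R}^n$ is uniquely $x=\sum_i\lambda_i(x)p_i$ with $\lambda_i\ge0$ and with $\{p_i:\lambda_i>0\}$ empty or the vertex set of a simplex of $\partial P$. Then $\gamma=\sum_i\lambda_i$, and $\lambda_i(x)\in\mathbb{Z}$ for $x\in\mathbb{Z}^n$. For a lattice point $x\ne0$ put
\[
c(x)=\min\{i:\lambda_i(x)>0\},\qquad x^-=x-p_{c(x)} .
\]
The segments $[x^-,x]$ will be the vertical edges of the prisms. Let $d\ge2n$, $Q=dP$, $A=Q\cap\mathbb{Z}^n$. Each $x\in A$ is a sum of $\gamma(x)\le d$ points $p_i$ and $d-\gamma(x)$ copies of $0$, so Lemma~\ref{lem:reduce} applies, and $N=v_Pd^n/n!+O(d^{n-1})$.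

\subsection{The triangulations $T_g$}

The vertical direction changes from cone to cone, whereas a weight is a single function on $A$, also on the faces shared by several cones. The following weights are defined globally and have the right form on every cone. For $1\le i\le\nu$ let
\[
\beta_i=\sum_{j=i+1}^{\nu+1}(\lambda_i+\cdots+\lambda_{j-1})^2 .
\]
Call a lattice point \emph{interior} if it lies in the interior of a maximal cone. Let $g=(g_1,\dots,g_{\nu-1})$ be functions on $A$ such that $g_i$ is supported on the interior points $x$ with $c(x)=i$, and
\begin{equation}\label{eq:top}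
g_i(x)=g_i(x^-)\quad\text{for interior $x$ of level $d$ with }c(x)=i .
\end{equation}
Let $T_g$ be the regular subdivision of $A$ induced by
\[
\Psi\gg\gamma^2\gg\beta_\nu\gg g_{\nu-1}\gg\beta_{\nu-1}\gg g_{\nu-2}\gg\cdots\gg\beta_2\gg g_1\gg\beta_1 .
\]
In a cone with smallest generator $p_c$, the weights $\beta_i$ with $i>c$ will cut out prisms in the direction $p_c$, the free weight $g_c$ will order their vertical edges, and $\beta_c$ will break ties. By \eqref{eq:top} the order in the top layer is left to $\beta_c$, which will give condition (ii).

\emph{Coordinates on a cone.} Let $C_\rho$ have generators $p_{k_1},\dots,p_{k_r}$ with $c=k_1<\cdots<k_r$, and put $k_0=0$, $k_{r+1}=\nu+1$. Let $y_l=\lambda_{k_l}+\cdots+\lambda_{k_r}$ and $y_{r+1}=0$. Then $\lambda_{k_l}=y_l-y_{l+1}$, the lattice in the span of $C_\rho$ is $\mathbb{Z}^r$, and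
\[
C_\rho=\{y_1\ge\cdots\ge y_r\ge0\},\qquad\gamma=y_1,\qquad p_{k_l}=e_1+\cdots+e_l .
\]
Let $k_{l-1}<i\le k_l$ with $l\le r$. On $C_\rho$ the sum $\lambda_i+\cdots+\lambda_{j-1}$ is $0$ for $j\le k_l$, and it is $y_l-y_t$ for $k_{t-1}<j\le k_t$, $t>l$. Hence
\begin{equation}\label{eq:beta}
\beta_i|_{C_\rho}=\sum_{t=l+1}^{r+1}(k_t-k_{t-1})(y_l-y_t)^2 ,
\end{equation}
and $\beta_i|_{C_\rho}=0$ for $i>k_r$. An interior point in $C_\rho$ exists only if $\rho$ is maximal, and then it has $c(x)=c$. So $g_i=0$ on $C_\rho$ for $i\ne c$, and also $g_c=0$ on $C_\rho$ if $\rho$ is not maximal.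

For a lattice point $x\in C_\rho\cap Q$ with $\lambda_c(x)\ge1$ we have $x^-=x-e_1$. Put $\delta_g(x)=g_c(x)-g_c(x^-)$ (with $g_\nu=0$) and $\delta_\beta(x)=\beta_c(x)-\beta_c(x^-)$. By \eqref{eq:beta} with $l=1$,
\[
\delta_\beta(x)=\sum_{t=2}^{r+1}(k_t-k_{t-1})\big(2(y_1-y_t)-1\big),
\]
which at a fixed level is strictly decreasing in each of $y_2,\dots,y_r$. For two such points of the same level write $x\prec x'$ if $(\delta_g(x),\delta_\beta(x))$ is lexicographically smaller than $(\delta_g(x'),\delta_\beta(x'))$.

\begin{proposition}\label{prop:Tg}
$T_g$ is a regular unimodular triangulation of $Q$, and its restriction to $\partial Q$ does not depend on $g$. Let $x,x'\in C_\rho\cap A$ have the same level, $\lambda_c(x),\lambda_c(x')\ge1$, and $x-x'=\pm e_I$ with $\emptyset\ne I\subset\{2,\dots,r\}$. Then $x\prec x'$ or $x'\prec x$, and if $x\prec x'$, then $\{x,x^-,x'^-\}$ is a triangle of $T_g$.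
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:convex}, $\Psi$ cuts $A$ into the cells $A\cap C_\tau$. We compute, for any $\rho$, the subdivision of $A\cap C_\rho$ induced by the lexicographic weight; $\Psi$ is linear there.

On lattice points, $\gamma^2=f(y_1)$, and each $\beta_i$ with $i>c$ equals $0$ or $\sum_t(k_t-k_{t-1})f(y_l-y_t)$ with $l\ge2$; every $l\in\{2,\dots,r\}$ occurs, for $i=k_l$. Such a function is strictly convex across the hyperplanes $y_l-y_t\in\mathbb{Z}$, $t>l$, and affine on the pieces they cut out. All pieces that arise are cut out by alcove hyperplanes of $\mathbb{R}^r$, so they are lattice polytopes by (A2), and Lemma~\ref{lem:convex} applies at each stage. The $g_i$ with $i>c$ vanish. So the weights that precede $g_c$ cut $C_\rho\cap Q$ along the hyperplanes $y_1\in\mathbb{Z}$ and $y_l-y_t\in\mathbb{Z}$, $2\le l<t\le r+1$. The cells are the $r$-dimensional sets among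
\[
\{(y_1,z):\ j\le y_1\le j+1,\ z\in\operatorname{conv}\kappa,\ y_1\ge y_2\},
\]
where $0\le j\le d-1$ and $\kappa$ is the vertex set of an alcove in $\{y_2\ge\cdots\ge y_r\ge0\}\subset\mathbb{R}^{r-1}$. On $\operatorname{conv}\kappa$ the coordinate $y_2$ ranges over an interval $[a,a+1]$, and the set is $r$-dimensional exactly when $a\le j$, that is, when $\kappa\subset\{y_2\le j+1\}$. Its lattice points are then $(\{j+1\}\times\kappa)\cup(\{j\}\times\kappa')$ with $\kappa'=\{v\in\kappa:y_2\le j\}\ne\emptyset$. (For $r=1$ the cells are unit segments.) This is the configuration of Lemma~\ref{lem:prism}, and the points $x=(j+1,v)$ with $v\in\kappa'$ are those with $\lambda_c(x)=j+1-y_2\ge1$.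

Refining a cell by $g_c$ and then by $\beta_c$ gives the subdivision induced by $g_c+\epsilon\beta_c$ for small $\epsilon$, for which $\delta=\delta_g+\epsilon\delta_\beta$. By (A1) and monotonicity, $\delta_\beta$ takes distinct values on $\kappa'$. So for small $\epsilon$ the values of $\delta$ are distinct and ordered by $\prec$, Lemma~\ref{lem:prism} gives a unimodular triangulation of the cell, and the remaining weights change nothing.

For maximal $\rho$ this shows that $T_g$ is a unimodular triangulation. The top faces $\{d\}\times\kappa$ of the cells with $j=d-1$ are simplices that cover $d\tau$ and do not depend on $g$, which gives the statement on $\partial Q$. For general $\rho\le\tau$, the set $C_\rho\cap Q$ is a face of the polytope $C_\tau\cap Q$, so by Section~\ref{ss:triang} the triangulation just computed is the restriction of $T_g$. Finally, let $x=(j+1,v)$ and $x'=(j+1,v')$ be as in the statement. By (A3), $v$ and $v'$ are vertices of an alcove $\kappa$ in $\{j+1\ge y_2\ge\cdots\ge y_r\ge0\}$, and both lie in $\kappa'$. Lemma~\ref{lem:prism} gives the triangle.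
\end{proof}

\begin{lemma}\label{lem:conds}
$T_g$ satisfies conditions (i) and (ii) of Lemma~\ref{lem:crit}.
\end{lemma}

\begin{proof}
(i) An $n$-simplex lies in some $C_\tau$, and $C_\tau\cap\partial Q=d\tau$ lies in a hyperplane, while two facets of the simplex together contain all its vertices.

(ii) Let $x\in A$ be in the relative interior of a facet $d\Gamma$ of $Q$, and let $C_\rho$ be generated by the $p_i$ with $\lambda_i(x)>0$. If $r=1$, then $x=dp_c$ and $p_c$ is in the relative interior of $\Gamma$, contrary to \eqref{eq:noroots}. So $r\ge2$. Put $x'=x-p_{k_r}+p_{k_{r-1}}=x-e_r$. It lies in $C_\rho$, has level $d$, and $\lambda_c(x')\ge\lambda_c(x)\ge1$. We claim $\delta_g(x)=\delta_g(x')=0$. If $\rho$ is not maximal, $g_c$ vanishes on $C_\rho$. If $\rho$ is maximal and $z\in\{x,x'\}$ is interior, this is \eqref{eq:top}. If $z$ is not interior, some $\lambda_{k_l}(z)$ with $l\ge2$ vanishes, so $z^-$ is not interior either and $g_c(z)=g_c(z^-)=0$. Since $y_r$ is larger at $x$, we get $\delta_\beta(x)<\delta_\beta(x')$ and $x\prec x'$. By Proposition~\ref{prop:Tg}, $\{x,x^-,x'^-\}$ is a triangle of $T_g$.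 An $n$-simplex containing it has two vertices of level $d-1$; each of its facets contains one of them, so none lies in $\partial Q$.
\end{proof}

\subsection{Counting}

\begin{lemma}\label{lem:acyclic}
Let a finite graph have ordered vertices, and let $b(v)$ be the number of neighbors of $v$ that precede it. Then the graph has at least $\prod_v(1+b(v))$ acyclic orientations.
\end{lemma}

\begin{proof}
Add the vertices one at a time. Given an acyclic orientation of the graph on the earlier vertices, choose a linear order compatible with it and insert $v$. The $1+b(v)$ positions of $v$ relative to its earlier neighbors give distinct acyclic extensions.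
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For a maximal cone $C_\tau$, with coordinates as above ($r=n$), and a level $l\le d-1$, let $\mathcal G_{\tau,l}$ be the graph on the interior lattice points of $C_\tau$ of level $l$ in which $x,x'$ are adjacent if $x-x'=\pm e_I$ with $\emptyset\ne I\subset\{2,\dots,n\}$. The relation $\prec$ orients each edge. The orientation can be read off from $T_g$: by Proposition~\ref{prop:Tg}, $T_g$ contains the edge $[x,x'^-]$ if $x\prec x'$ and the edge $[x',x^-]$ if $x'\prec x$, and these two segments have the same midpoint, so no triangulation contains both.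

The numbers $\delta_g(x)$ for interior points of level at most $d-1$ can be prescribed freely. Indeed, define $g_c(x)=g_c(x^-)+\delta_g(x)$ by induction on the level inside each $C_\tau$, where $x^-\in C_\tau$ is either interior or has $g_c(x^-)=0$, and use \eqref{eq:top} at level $d$. Given acyclic orientations of all $\mathcal G_{\tau,l}$, choose distinct values of $\delta_g$ that increase along a compatible linear order on each graph. Then $\prec$ induces the given orientations. So the number of distinct $T_g$ is at least the product of the numbers of acyclic orientations of the $\mathcal G_{\tau,l}$.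

Order the vertices of $\mathcal G_{\tau,l}$ by $y_2+\cdots+y_n$, breaking ties arbitrarily. Subtracting $e_I$ does not decrease $\lambda_{k_1}=y_1-y_2$ and decreases each other $\lambda_{k_i}=y_i-y_{i+1}$ by at most $1$. So if $\lambda_{k_1}(x)\ge1$ and $\lambda_{k_i}(x)\ge2$ for $i\ge2$, then all $2^{n-1}-1$ points $x-e_I$ are earlier neighbors of $x$, and $1+b(x)\ge2^{n-1}$. Subtracting the minimal values, whose sum is $2n-1$, we see that such $x\in C_\tau$ of level at most $d-1$ correspond to $n$-tuples of nonnegative integers with sum at most $d-2n$; there are $\binom{d-n}n$ of them. By Lemma~\ref{lem:acyclic} there are at least $2^{(n-1)v_P\binom{d-n}n}$ distinct triangulations $T_g$.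

The polytope $Q$ has the interior lattice point $0$, so Section~\ref{sec:exact} applies. The $T_g$ agree on $\partial Q$, so by Lemmas~\ref{lem:reduction}, \ref{lem:crit} and~\ref{lem:conds} they give distinct vertices of $\operatorname{Newt}(D)$ with positive coordinates, where $U=\{D\ne0\}$. Lemma~\ref{lem:reduce} and Proposition~\ref{prop:modp}(b) give
\begin{align*}
\log\|Z_{U_d}(q^{-\dim U_d}t)\|_s\ &\ge\ (n-1)\,v_P\binom{d-n}n\log2-sN\log q\\
&=\ \frac{v_Pd^n}{n!}\big((n-1)\log2-s\log q\big)+O(d^{n-1}),
\end{align*}
which tends to $+\infty$ when $2^{n-1}=2^{2m-1}>q^s$.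
\end{proof}

\begin{thebibliography}{9}

\bibitem{BDH}
Margaret Bilu, Ronno Das and Sean Howe, \emph{Zeta statistics and Hadamard functions}, arXiv:2012.14841 (2020).

\bibitem{DRS}
De Loera, Rambau and Santos, \emph{Triangulations}.

\bibitem{GKZ}
Gelfand, Kapranov and Zelevinsky, \emph{Discriminants, Resultants and Multidimensional Determinants}.

\end{thebibliography}
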